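# Rainbow colorings of graphs with many edges

All graphs are finite and simple. We write $e(G)$ or $|E(G)|$ for the number of edges, $N(x)$ for the neighborhood of a vertex $x$, and, for a vertex set $X$, $N[X]=X\cup\bigcup_{x\in X}N(x)$ and $N(X)=N[X]\setminus X$. A *non-edge* is a pair of distinct nonadjacent vertices. We put $\binom a2=\frac{a(a-1)}2$ for every integer $a$.

## Contracting a connected set: cycle rank and saved colors

Let $G$ be a connected graph on $n$ vertices, and let $X\subset V(G)$ with $2\le |X|<n$ and $G[X]$ connected. Let $G/X$ be the simple graph obtained by shrinking $X$ to a single vertex $z$: a vertex $w\notin X$ is joined to $z$ when $w$ has at least one neighbor in $X$, and parallel edges are merged. The whole proof is bookkeeping of what happens to two numbers when $G$ is split into $G[X]$ and $G/X$.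

**Definition (rainbow connection).** An edge-colored graph is *rainbow connected* if any two vertices are joined by a path whose edges have distinct colors. The *rainbow connection number* $rc(G)$ of a connected graph is the smallest number of colors that makes $G$ rainbow connected. (Adjacent edges may share a color.)

Examples. $rc(K_1)=0$, and $rc(K_n)=1$ for $n\ge2$; conversely $rc(G)=1$ forces $G$ complete. For a tree, any two edges lie on a common path, and paths in a tree are unique, so all edges need different colors: $rc=n-1$.

Four facts are used all the time.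

* A walk whose edges are distinctly colored contains a rainbow path with the same ends, so we need not worry whether our walks are paths.
* If $H$ is a connected spanning subgraph of $G$, then $rc(G)\le rc(H)$: color the extra edges arbitrarily.
* In particular $rc(G)\le n-1$, by taking a spanning tree.
* $rc(G)\ge \operatorname{diam}(G)$, since a path between vertices at distance $d$ needs $d$ colors.

**Definition (the two numbers).** For a connected graph $G$ with $n$ vertices and $e$ edges,
$$c(G)=e-n+1,\qquad s(G)=n-1-rc(G).$$
Here $c(G)\ge 0$ counts the edges beyond a spanning tree, and $s(G)\ge0$ counts the colors saved compared with a spanning tree.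

**How the two numbers split.** Color $G[X]$ and $G/X$ optimally with disjoint palettes, and give each edge $wx$ with $w\notin X$, $x\in X$ the color of $wz$. A rainbow path of $G/X$ that avoids $z$ is a rainbow path of $G$. If it runs through $z$, it enters by an edge that lifts to some $wx$ and leaves by an edge that lifts to some $x'w'$, and we join $x$ to $x'$ by a rainbow path in $G[X]$, which uses the other palette. To reach a given vertex of $X$ from outside, follow a rainbow path to $z$ and continue inside $G[X]$. Hence
$$rc(G)\le rc(G[X])+rc(G/X). \tag{1}$$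
Since $G/X$ has $n-|X|+1$ vertices, $n-1=(|X|-1)+(|V(G/X)|-1)$, so (1) says
$$s(G)\ge s(G[X])+s(G/X). \tag{2}$$
A vertex $w\notin X$ with $j\ge1$ neighbors in $X$ keeps one of these $j$ edges. Therefore
$$c(G)=c(G[X])+c(G/X)+\ell(X),\qquad \ell(X)=\sum_{w\notin X}\max\bigl(0,|N(w)\cap X|-1\bigr). \tag{3}$$

**Example.** Let $G$ be $K_4$ minus the edge $ab$, with $x,y$ the two vertices of degree 3. Here $c(G)=2$. Also $rc(G)=2$ (color the edges at $a$ with 1 and the others with 2), so $s(G)=1$. For $X=\{x,a\}$ the only common neighbor is $y$, so $\ell(X)=1$, and $G/X$ is a triangle: $2=0+1+1$ in (3) and $1\ge 0+1$ in (2). For $X=\{x,y\}$ we get $\ell(X)=2$ and $G/X$ a path with two edges: $2=0+0+2$ in (3), while (2) reads $1\ge0+0$ and is strict.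

## The extremal function $f(n,k)$

What the bookkeeping is for is the following problem, taken from Li, Liu and Schiermeyer, "Rainbow connection number of dense graphs" (arXiv:1110.5772, 2011). How many edges force a connected graph on $n$ vertices to have $rc\le k$? For $1\le k\le n-1$, let $f(n,k)$ be the smallest integer $f(n,k)\ge n-1$ such that every connected graph $G$ of order $n$ with $|E(G)|\ge f(n,k)$ satisfies $rc(G)\le k$. Determine $f(n,k)$.

Put
$$h(s)=\binom{s+2}2-1=\frac{s(s+3)}2 .$$
On $\{0,1,2,\dots\}$ it is increasing, and a direct expansion gives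
$$h(a+b)=h(a)+h(b)+ab\ \ge\ h(a)+h(b), \tag{4}$$
$$h(s)-h(s-1)=s+1. \tag{5}$$

**Theorem A.** Every connected graph satisfies $c(G)\le h(s(G))$.

**Theorem B.** $f(n,k)=\binom{n-k+1}2+(k-1)$ for all $1\le k\le n-1$.

**Theorem C.** For a connected graph with $n\ge2$ vertices and $e$ edges,
$$rc(G)\le n-\left\lfloor \frac{1+\sqrt{8(e-n)+9}}2\right\rfloor ,$$
and for every pair $(n,e)$ with $n-1\le e\le\binom n2$ equality holds for some connected graph. For $2\le r\le n-1$, the maximum number of edges of a connected graph of order $n$ with $rc=r$ is exactly $\binom{n-r+2}2+r-3$.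

Theorem A contains no $n$. That is why it is the version to prove by contraction: (2) and (3) are statements about $s$ and $c$, and $h$ is superadditive by (4).

**Inputs.** Two facts are used without proof.

* **(U1)** $f(n,1)=\binom n2$; and if $G$ is connected of order $n\ge3$ with $\binom{n-1}2+1\le|E(G)|\le\binom n2-1$, then $rc(G)=2$, so $f(n,2)=\binom{n-1}2+1$.
* **(U2)** Every 2-connected graph on $n\ge3$ vertices has $rc\le\lceil n/2\rceil$ (Ekstein, Holub, Kaiser, Koch, Matos Camacho, Ryjáček, Schiermeyer, *The rainbow connection number of 2-connected graphs*, Discrete Math. 313 (2013); also Li, Liu, Chandran, Mathew, Rajendraprasad, Electron. J. Combin. 19(1) (2012) P20).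

Recall that a graph on at least 3 vertices is *2-connected* if it is connected and has no *cut vertex*, that is, no vertex whose deletion disconnects it. A *bridge* is an edge whose deletion disconnects the graph.

## Four vertices, one cycle, and the extremal graphs

**All connected graphs on 4 vertices.** Trees have $rc=3$. The 4-cycle has $rc=2$ (alternate two colors). The triangle with a pendant edge has $rc=2$: color the pendant edge 1 and the rest 2. $K_4$ minus an edge has $rc=2$, and $K_4$ has $rc=1$. So $f(4,1)=6$, $f(4,2)=4$, $f(4,3)=3$, as Theorem B says. In the other language: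

| graph | $c$ | $s$ | $h(s)$ |
|---|---|---|---|
| tree | 0 | 0 | 0 |
| $C_4$, or triangle with pendant edge | 1 | 1 | 2 |
| $K_4$ minus an edge | 2 | 1 | 2 |
| $K_4$ | 3 | 2 | 5 |

**One cycle saves one color.** Since $h(0)=0$, the first nontrivial content of Theorem A is: if $c(G)\ge1$ then $s(G)\ge1$. Contraction proves it. Let $H$ be a connected spanning subgraph with exactly one cycle $C$, of length $g$. If $g=3$, $rc(C)=1=g-2$. If $g\ge4$, put $r=\lceil g/2\rceil$ and color around the cycle $1,2,\dots,r,1,2,\dots,g-r$. Any $\lfloor g/2\rfloor$ consecutive edges have distinct colors, and any two vertices of $C$ are joined by such a stretch or a shorter one, so $rc(C)\le r\le g-2$. Thus $s(C)\ge1$. If $C$ spans $H$ we are done. Otherwise (2) with $X=V(C)$ gives $s(G)\ge s(H)\ge s(C)+s(H/X)\ge1$.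

**The extremal graphs.** For $1\le k\le n-2$ put $m=n-k\ge2$. Let $G_{n,k}$ be $K_{m+1}$ minus an edge $xy$, with a pendant path of $k-1$ edges attached at $x$. It has $n$ vertices and $\binom{m+1}2+k-2$ edges. The distance from $y$ to the far end of the path is $2+(k-1)=k+1$, so $rc(G_{n,k})\ge k+1$. In fact
$$rc(G_{n,k})=k+1 .$$
Indeed, give the path edges $k-1$ distinct colors, and use two further colors on $K_{m+1}-xy$, one for the edges at $x$ and the other for the rest: then $x$ and $y$ are joined by a two-colored path, and this part and the path are glued at $x$ with disjoint palettes.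

Deleting non-bridge edges one at a time, down to a spanning tree, keeps the graph connected and does not decrease $rc$. Hence, for $1\le k\le n-2$,
$$\text{every } e \text{ with } n-1\le e\le \tbinom{n-k+1}2+k-2 \text{ is the size of a connected graph of order } n \text{ with } rc>k. \tag{6}$$

**Theorem A implies Theorem B.** *Upper bound.* Let $e(G)\ge\binom{n-k+1}2+k-1$ and $m=n-k$. Then $c(G)\ge\binom{m+1}2+k-1-n+1=\binom{m+1}2-m=\binom m2$. If $rc(G)\ge k+1$, then $0\le s(G)\le m-2$, so $h(s(G))\le h(m-2)=\binom m2-1<c(G)$, against Theorem A. *Lower bound.* For $k=n-1$ the formula gives $n-1$, the least value allowed. For $k\le n-2$ use (6) with $e=\binom{n-k+1}2+k-2$.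

So everything rests on Theorem A.

## Where induction by contraction stops

The natural attempt is induction on $n$. If Theorem A holds for $G[X]$ and $G/X$, both of which have fewer vertices than $G$, then (3), (4) and (2) give
$$c(G)\le h(s(G[X]))+h(s(G/X))+\ell(X)\le h(s(G))+\ell(X). \tag{7}$$
If $\ell(X)=0$, for instance if $X$ is an edge in no triangle, we are done. If $\ell(X)>0$ the induction stops, and the loss is real. Take $G=K_n$ with $n\ge3$ and $X$ an edge: (1) gives only $rc(K_n)\le 1+1=2$, that is, $s(K_n)\ge n-3$, while $c(K_n)=\binom{n-1}2=h(n-3)+1$. The argument misses by exactly one.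

A second natural attempt is to color directly: take a vertex $v$ of maximum degree, color $G[N[v]]$ with few colors, and pay about half a color for each of the $q$ remaining vertices, as (U2) suggests. This works when $q$ is small compared with $k$ and fails when $q$ is large.

The way through is to play the two failures against each other. In a minimal counterexample *every* contraction fails, so $\ell(X)$ is large for every edge and every triangle. This gives degree bounds that become stronger as $q$ grows. So if $q$ is small we color directly, and if $q$ is large all degrees are large, which makes the vertices outside $N[v]$ easy to reach.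

## The structure of a minimal counterexample

Suppose Theorem A fails. Let $G$ be a counterexample with $n$ minimum and, subject to that, $e$ minimum. Put
$$k=rc(G)-1,\qquad s=s(G),\qquad m=n-k=s+2 .$$

**Step 0 (the range of $k$).** *We show that $k\ge3$.* The graph $K_1$ has $c=h(s)=0$. If $G=K_n$ with $n\ge2$, then $s=n-2$ and $c=\binom{n-1}2\le\binom n2-1=h(s)$. So $G$ is not complete, $rc(G)\ge2$ and $k\ge1$. From $c(G)\ge h(s)+1=\binom m2$ we get
$$e\ge\tbinom m2+n-1=\tbinom m2+m+k-1=\tbinom{m+1}2+k-1,$$
while $rc(G)>k$. By (U1) this is impossible for $k=1,2$. Hence $k\ge3$, $rc(G)\ge4$ and $n\ge5$.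

By minimality every connected graph with fewer than $n$ vertices satisfies Theorem A, and hence also the upper bound of Theorem B.

**Step 1 (the exact number of edges).** *We show that $G$ exceeds the bound by exactly one, so later counts are equalities.* If $c(G)\ge h(s)+2$, then $G$ has a cycle, so we can delete a non-bridge edge. The new connected graph has $c=c(G)-1>h(s)$, and its $s$-value is at most $s$, since $rc$ does not decrease. It is a counterexample with the same $n$ and fewer edges, a contradiction. So
$$c(G)=\tbinom m2=h(s)+1,\qquad e=\tbinom{m+1}2+k-1. \tag{8}$$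
Since $\binom n2-\binom{n-k+1}2=\frac12(k-1)(2n-k)$, the number of non-edges is
$$\mu=\tfrac12(k-1)(2n-k-2). \tag{9}$$

**Step 2 ($G$ is 2-connected).** *This is needed for (U2) and to attach leftover vertices.* Otherwise $G=G_1\cup G_2$ with connected graphs $G_i$ on fewer vertices sharing exactly one vertex. Disjoint palettes give $rc(G)\le rc(G_1)+rc(G_2)$, and $n-1=(n_1-1)+(n_2-1)$, so $s\ge s(G_1)+s(G_2)$. Also $c(G)=c(G_1)+c(G_2)\le h(s(G_1))+h(s(G_2))\le h(s)$, a contradiction.

**Step 3 (edges and triangles have large $\ell$).** *We read off what the failure of (7) says.* For an edge $X=\{x,y\}$, (7) and (8) give $\ell(X)\ge1$, and $\ell(X)$ is the number of common neighbors of $x$ and $y$. Hence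
$$\text{every edge of } G \text{ lies in a triangle.} \tag{10}$$
For a triangle $X$, $s(G[X])=c(G[X])=1$, so $s(G/X)\le s-1$ by (2), and (3) gives $h(s)+1=c(G)\le 1+h(s-1)+\ell(X)$. By (5),
$$\ell(X)\ge s+1=m-1\quad\text{for every triangle } X. \tag{11}$$

**Step 4 (a lower bound for every degree).** *We make the degrees grow with $q$.* Let $\Delta$ be the maximum degree and $q=n-1-\Delta$. Every vertex has at least $q$ non-neighbors, and
$$\Delta=m+k-1-q. \tag{12}$$
We claim that
$$\deg x\ge q+4-k\quad\text{for every vertex } x. \tag{13}$$
By (10), $x$ lies in a triangle $X=\{x,y,z\}$. Let $\lambda$ be the number of common neighbors of $y$ and $z$. A vertex $w\notin X$ contributes to $\ell(X)$ exactly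
$$[\,w\text{ adjacent to both } y \text{ and } z\,]+[\,w\text{ adjacent to } x\text{ and to at least one of }y,z\,],$$
where a bracket is 1 if true and 0 otherwise: with three neighbors in $X$ both brackets are 1, with two exactly one is, with fewer none. The first brackets sum to $\lambda-1$, because $x$ itself is a common neighbor of $y,z$; the second sum to at most $\deg x-2$. By (11), $m-1\le(\lambda-1)+(\deg x-2)$. Since $z$ is a neighbor of $y$ not counted in $\lambda$, we have $\lambda\le\deg y-1\le\Delta-1$. So $\deg x\ge m+2-\lambda\ge m+3-\Delta=q+4-k$.

**Step 5 (a lower bound for degree sums of triangles).** *We strengthen Step 4 once all degrees are at least 3, by deleting a triangle instead of contracting it.* The claim is: if all degrees of $G$ are at least $3$, then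
$$\sum_{t\in T}\deg t\ge2m+4\quad\text{for every triangle } T. \tag{14}$$

Suppose the sum is at most $2m+3$. Each of the three edges of $T$ is counted twice in it, so at most $2m$ edges meet $T$. Let $C_1,\dots,C_p$ be the components of $G-T$; $p\ge1$ as $n\ge5$. Then $\sum e(C_i)\ge\binom{m+1}2+k-1-2m$, and with $n=m+k$,
$$\sum c(C_i)=\sum e(C_i)-(n-3)+p\ \ge\ \tbinom{m+1}2-3m+2+p=\tbinom{m-2}2+p-1 .$$
By minimality and (4), $\sum c(C_i)\le\sum h(s(C_i))\le h(S)$ where $S=\sum s(C_i)$. Hence $\binom{S+2}2-1\ge\binom{m-2}2+p-1\ge\binom{m-2}2$, so $\binom{S+2}2>\binom{m-2}2$. As $m-2=s\ge0$ and $S+2\ge2$, this forces $S+2\ge m-1$, that is, $S\ge m-3$. Therefore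
$$\sum rc(C_i)=\sum(|C_i|-1-s(C_i))=n-3-p-S\le n-p-m=k-p .$$
Rainbow-color the $C_i$ with disjoint palettes, using at most $k-p$ colors in total, and give all edges between $T$ and $C_i$ a new color $\alpha_i$. At most $k$ colors are used. It remains to color $G[T]$ with existing colors so that $G$ is rainbow connected; this contradicts $rc(G)=k+1$. By Step 2 each $C_i$ has at least two neighbors in $T$, because a single one would be a cut vertex.

*If $p=1$*, color $G[T]$ arbitrarily. Each $t\in T$ has degree at least 3, so it has a neighbor in $C_1$. Any $a\in C_1$ reaches any $t\in T$ by a rainbow path in $C_1$ followed by an $\alpha_1$-edge. The vertices of $T$ are adjacent. So $rc(G)\le k$.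

*If $p\ge2$*, each $C_i$ misses (has no edge to) at most one vertex of $T$. Write $T=\{t_0,t_1,t_2\}$ with $t_0$ not missed by $C_1$. Color $t_0t_1,t_0t_2$ with $\alpha_1$ and $t_1t_2$ with $\alpha_2$.

* For $a\in C_i$, $b\in C_j$ with $i\ne j$: since $2+2>3$, some $t\in T$ is a neighbor of both $C_i$ and $C_j$, and the path through $t$ uses palette $i$, $\alpha_i$, $\alpha_j$, palette $j$.
* For $a\in C_i$ and $t\in T$: if $t\in N(C_i)$, go through $C_i$ and an $\alpha_i$-edge. Otherwise both other vertices of $T$ lie in $N(C_i)$, and it is enough that some edge $tt'$ of $T$ has a color different from $\alpha_i$: go to $t'$ with palette $i$ and $\alpha_i$, then along $t't$. At $t_1$ and at $t_2$ both colors $\alpha_1,\alpha_2$ occur. If $t=t_0$, then $i\ne1$, and the edges at $t_0$ have color $\alpha_1\ne\alpha_i$.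

So again $rc(G)\le k$, and (14) is proved.

**Consequence.** By (10) every vertex lies in a triangle. So if all degrees are at least 3, then
$$\deg x\ge 2m+4-2\Delta\quad\text{for every vertex } x. \tag{15}$$

## Extending a rainbow coloring from a connected set

The next five lemmas concern our minimal counterexample $G$: they use Steps 2 and 3 freely.

**Lemma 1.** If $G[X]$ is connected, then $rc(G[N[X]])\le rc(G[X])+3$.

*Proof.* The purpose is to absorb a whole neighborhood for three colors. Let $J=G[N(X)]$. If $x\in N(X)$ has only one neighbor $p\in X$, then by (10) $xp$ lies in a triangle $xpw$. Here $w\notin X$, since $p$ is the only neighbor of $x$ in $X$, so $w\in N(X)$. Thus each isolated vertex of $J$ has at least two neighbors in $X$.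

Color $G[X]$ optimally and use three new colors 1, 2, 3. In each component of $J$ with at least two vertices, take the bipartition of a spanning tree; color the edges to $X$ with 1 from the first class and with 2 from the second. Edges of $J$ get color 3. An isolated vertex of $J$ gets one edge to $X$ of color 1, and its other edges to $X$ get color 2. Now check pairs.

* A vertex of $N(X)$ reaches any vertex of $X$ by one edge and a rainbow path in $G[X]$.
* If $x$ has an edge to $X$ of color 1 and $x'$ one of color 2, use these two edges and a rainbow path in $G[X]$. This covers every pair containing an isolated vertex of $J$ and every pair in different classes.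
* If $x,x'$ are both in first classes, let $y$ be a tree-neighbor of $x$, which is in a second class: $x\overset3-y\overset2-X\overset1-x'$, with a rainbow path inside $X$. Second classes are symmetric. $\square$

**Lemma 2.** If $G[K]$ is connected and every vertex outside $K$ has at least 2 neighbors in $K$, then $rc(G)\le rc(G[K])+2$.

*Proof.* At each outside vertex color one edge to $K$ with a new color 1 and the others with a new color 2; color edges between outside vertices arbitrarily. Two outside vertices are joined by leaving one along color 1, crossing $G[K]$, and entering the other along color 2. A pair with one end in $K$ is joined by an edge to $K$ and a path in $G[K]$. $\square$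

**Lemma 3.** If $V=K\sqcup T$, $G[K]$ and $G[T]$ are connected, and every vertex of $T$ has a neighbor in $K$, then $rc(G)\le\max(rc(G[K])+1,\,rc(G[T]))$.

*Proof.* Take that many colors. Color $G[K]$ optimally, give all $K$–$T$ edges one color not used on $G[K]$, and color $G[T]$ optimally with any of the available colors. Pairs inside $K$ or inside $T$ are fine. From $t\in T$ to $K$, use one edge and a path in $G[K]$. $\square$

**Lemma 4.** Let $G[K]$ be connected, $|K|\ge2$, $t=n-|K|\ge1$. Then $rc(G)\le rc(G[K])+\lceil t/2\rceil+1$. If $G-K$ is connected, $rc(G)\le rc(G[K])+\lceil(t+1)/2\rceil$.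

*Proof.* The purpose is to pay half a color per outside vertex, via (U2). Let $C$ be a component of $G-K$. By 2-connectivity:

* $C$ has at least 2 neighbors in $K$; a single one would be a cut vertex, as $|K|\ge2$.
* If $|C|\ge2$, at least two vertices of $C$ have neighbors in $K$; a single one would be a cut vertex.
* For $y\in C$, every component of $C-y$ contains a vertex with a neighbor in $K$; otherwise $y$ would be a cut vertex.

*$G-K$ connected.* By (1), $rc(G)\le rc(G[K])+rc(G/K)$. If $t=1$, then $G/K=K_2$ and $rc(G/K)=1=\lceil(t+1)/2\rceil$. If $t\ge2$, then $G/K$ has $t+1\ge3$ vertices and is 2-connected: deleting $z$ leaves the connected graph $G-K$, and deleting $y\ne z$ leaves pieces that are all attached to $z$. So (U2) gives $rc(G/K)\le\lceil(t+1)/2\rceil$.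

*General case.* Contracting $K$ to one vertex could create a cut vertex, so we use two. Define $G''$ on $(V\setminus K)\cup\{z_1,z_2\}$: keep the edges inside $V\setminus K$ and add $z_1z_2$. For a component $\{w\}$ add $wz_1$ and $wz_2$, representing two different edges from $w$ to $K$. For a component $C$ with $|C|\ge2$ choose one vertex $y_C\in C$ having a $K$-neighbor and join it to $z_2$; join all other vertices of $C$ having $K$-neighbors to $z_1$ (there is at least one). Each such edge represents one edge of $G$ from its end in $C$ to $K$.

Each component is joined to both $z_1$ and $z_2$. So deleting $z_1$ or $z_2$ leaves a connected graph. Deleting $y\in V\setminus K$, say $y\in C$, also does: each component of $C-y$ contains a vertex with a $K$-neighbor and is therefore still joined to $z_1$ or $z_2$, the other components are untouched, and $z_1z_2$ is an edge. So $G''$ is 2-connected on $t+2$ vertices, and by (U2) $rc(G'')\le\lceil t/2\rceil+1$.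

Color $G''$ accordingly. Transfer the colors to the edges inside $V\setminus K$ and to the represented edges, color $G[K]$ with $rc(G[K])$ new colors, and color the rest arbitrarily. Take a rainbow path of $G''$ between two vertices outside $K$. If it avoids $z_1,z_2$, it lies in $G$. Otherwise follow it to its first vertex in $\{z_1,z_2\}$, whose entering edge represents an edge into $K$; travel in $G[K]$; and leave $K$ along the edge represented by the path edge that follows its last vertex in $\{z_1,z_2\}$. The colors are distinct. To reach a vertex of $K$ from $a\notin K$, take a rainbow path from $a$ to $z_1$, stop at its first vertex in $\{z_1,z_2\}$, and continue in $G[K]$. $\square$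

**Lemma 5.** Let $v\in V$, $N_1=N(v)$, $Q=V\setminus N[v]$, and $S_w=N(w)\cap N_1$ for $w\in Q$. Suppose $N_1=A\sqcup B$ such that every $S_w$ meets both $A$ and $B$, and every $u\in N_1$ without a neighbor in $Q$ has a neighbor in $N_1$ in the other class. Then $rc(G)\le4$.

*Proof.* Color $v$–$A$ edges 1, $v$–$B$ edges 2, $A$–$Q$ edges 3, $B$–$Q$ edges 4, $A$–$B$ edges 3, and the rest arbitrarily from these four. Below, $a,a'\in A$, $b,b'\in B$, $w,w'\in Q$; the intermediate vertices are chosen so that the edges exist, which the hypotheses allow.

* $v$ is adjacent to all of $N_1$; $a,b$: $a\overset1-v\overset2-b$; $v,w$: $v\overset1-a\overset3-w$ with $a\in S_w$.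
* $a,a'$: if $a$ has a neighbor $w\in Q$, then $a\overset3-w\overset4-b\overset2-v\overset1-a'$ with $b\in S_w\cap B$; otherwise $a$ has a neighbor $b\in B$, and $a\overset3-b\overset2-v\overset1-a'$.
* $b,b'$: likewise $b\overset4-w\overset3-a\overset1-v\overset2-b'$ or $b\overset3-a\overset1-v\overset2-b'$.
* $w,a$: $w\overset4-b\overset2-v\overset1-a$. $w,b$: $w\overset3-a\overset1-v\overset2-b$.
* $w,w'$: $w\overset3-a\overset1-v\overset2-b'\overset4-w'$ with $a\in S_w$, $b'\in S_{w'}$. $\square$

## The ball around a vertex of maximum degree

Fix a vertex $v$ of degree $\Delta$. Put $N_1=N(v)$ and $Q=V\setminus N[v]$, so $|Q|=q$. Lemma 1 with $X=\{v\}$ gives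
$$rc(G[N[v]])\le3. \tag{16}$$
If $q=0$, then $rc(G)\le3\le k$, contradicting $rc(G)=k+1$. So $q\ge1$. A vertex at distance at least 3 from $v$ has all its neighbors in $Q$, so its degree is at most $q-1$.

In each of the four cases $k\ge6$, $k=5$, $k=4$, $k=3$ we reach the contradiction $rc(G)\le k$.

### Many colors: $k\ge6$

**Small $q$.** *Direct coloring settles $q\le2k-8$.* Lemma 4 with $K=N[v]$ gives $rc(G)\le3+(k-4)+1=k$. This is where direct coloring alone stops.

**Large $q$.** *Now $q\ge2k-7$, and the degree bounds take over.* By (13) all degrees are at least $q+4-k\ge k-3\ge3$, so (14) applies. If all vertices are within distance 2 of $v$, Lemma 1 with $X=N[v]$ and (16) give $rc(G)\le6\le k$. So there is a vertex $x$ at distance at least 3, with $\deg x\le q-1$. Applying (14) to a triangle containing $x$, and (12),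
$$2m+4\le\deg x+2\Delta\le(q-1)+2\Delta=2m+2k-3-q,$$
so $q\le2k-7$. Hence $q=2k-7$ and equality holds throughout: $\deg x=q-1$. As $N(x)\subseteq Q\setminus\{x\}$, this means $N[x]=Q$, so $G[Q]$ is connected. The second part of Lemma 4 gives $rc(G)\le3+\lceil(2k-6)/2\rceil=k$, a contradiction.

### Five colors: $k=5$

**$q\le3$.** *Direct coloring again, with some care at $q=3$.* Let $K=N[v]$. If $q\le2$, Lemma 4 gives $rc(G)\le3+1+1=5$. Let $q=3$.

* If $G[Q]$ is connected, Lemma 4 gives $rc(G)\le3+2=5$.
* If $G[Q]$ has no edges, each vertex of $Q$ has all its neighbors in $K$, at least two by 2-connectivity, and Lemma 2 gives $rc(G)\le5$.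
* Otherwise $G[Q]$ has components $\{x,y\}$ and $\{w\}$. By 2-connectivity both $x$ and $y$ have neighbors in $K$, and $w$ has at least two. Use two new colors: $x$–$K$ edges 1, $y$–$K$ edges 2, $xy$ color 1, one $w$–$K$ edge 1 and the others 2. Then $x,w$ are joined by $x\overset1-K\overset2-w$, and $y,w$ by $y\overset2-K\overset1-w$; $x,y$ are adjacent; pairs meeting $K$ are clear. So $rc(G)\le5$.

**$q\ge4$.** *The degree bounds force every vertex of $Q$ to be close to $N_1$.* By (13) degrees are at least $q-1\ge3$, so (14) applies; and $\Delta=m+4-q$. If some $x$ has distance at least 3 from $v$, then (14) for a triangle containing $x$ gives $2m+4\le(q-1)+2\Delta=2m+7-q$, so $q\le3$, a contradiction. So every $w\in Q$ has a neighbor in $N_1$. If every $w\in Q$ has at least two, Lemma 2 gives $rc(G)\le5$. So some $w\in Q$ has exactly one neighbor $u\in N_1$, and $\deg w\le1+(q-1)=q$. A triangle containing $wu$ gives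
$$2m+4\le\deg w+2\Delta\le q+2\Delta=2m+8-q ,$$
so $q=4$ and $\deg w=4$. Thus $w$ is adjacent to all of $Q\setminus\{w\}$, and $G[Q]$ is connected on 4 vertices, so $rc(G[Q])\le3$. Lemma 3 with $K=N[v]$, $T=Q$ gives $rc(G)\le\max(4,3)=4$, a contradiction.

### Four colors: $k=4$

**Reduction to finitely many $q$.** *We bound $q$ and remove the case of connected $G[Q]$.* By (9), $\mu=3n-9$. Every vertex has at least $q$ non-neighbors, so $qn\le2\mu=6n-18$ and $q\le5$. By (13) all degrees are at least $q$, so no vertex has distance at least 3 from $v$, and every $w\in Q$ has a neighbor in $N_1$. If $G[Q]$ is connected, Lemma 3 with $K=N[v]$, $T=Q$ gives $rc(G)\le\max(4,q-1)=4$, a contradiction. So $G[Q]$ is disconnected and $2\le q\le5$.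

**The sets $S_w=N(w)\cap N_1$ have size at least $q$.** *This makes them easy to split.* If $q=2$, then $G[Q]$ has no edges and $|S_w|=\deg w\ge2$. If $q\ge3$, all degrees are at least 3, so (15) applies; since $\Delta=m+3-q$, all degrees are at least $2q-2$. As $G[Q]$ is disconnected, $w\in Q$ has at most $q-2$ neighbors in $Q$, so $|S_w|\ge(2q-2)-(q-2)=q$.

**Splitting all $S_w$ at once.** *We prepare the partition for Lemma 5.* Let $P=\bigcup_wS_w$, and partition $P$ into $A,B$ uniformly at random. A given $S_w$ is monochromatic (contained in $A$ or in $B$) with probability $2^{1-|S_w|}\le2^{1-q}$, so the expected number of monochromatic sets is at most $q2^{1-q}$. For $q=3,4,5$ this is $\frac34,\frac12,\frac5{16}$, less than 1, so some partition has no monochromatic set. For $q=2$ the expectation is at most 1; the partition with $A=P$ has two monochromatic sets, more than the average, so some partition has fewer than one, that is, none.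

**The rest of $N_1$.** *We extend the partition to $U_0=N_1\setminus P$, the vertices of $N_1$ without a neighbor in $Q$.* For $u\in U_0$ the edge $vu$ lies in a triangle, whose third vertex is in $N_1$; so $u$ has a neighbor in $N_1$. Each component of $G[U_0]$ with at least two vertices is split by the bipartition of a spanning tree. An isolated vertex of $G[U_0]$ has a neighbor in $P$; put it in the class opposite to that of one such neighbor. Now Lemma 5 applies and $rc(G)\le4$, a contradiction.

### Three colors: $k=3$

Here $m=n-3$ and $\mu=2n-5$. From $qn\le2\mu=4n-10$ we get $q\le3$. By (13) all degrees are at least $q+1$, so no vertex has distance at least 3 from $v$.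

**$q=1$, $Q=\{w\}$.** *We color by hand with three colors.* An edge from $w$ to $N_1$ lies in a triangle $wab$ with $a,b\in N_1$, because all neighbors of $w$ are in $N_1$. By (10) applied to the edges $vu$, $G[N_1]$ has no isolated vertex. Take a maximal spanning forest of $G[N_1]$ containing $ab$ and a bipartition $N_1=A\sqcup B$ of it with $a\in A$, $b\in B$. Every vertex of $N_1$ has a neighbor in the other class. Color $v$–$A$ edges 1, $v$–$B$ edges 2, and all other edges 3.

* $x,x'\in A$: $x\overset3-y\overset2-v\overset1-x'$ with $y\in B$ a neighbor of $x$; for $x,x'\in B$ likewise with the roles of 1 and 2 exchanged.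
* $x\in A$, $y\in B$: through $v$, colors 1, 2.
* $w$ and $x\in A$: $w\overset3-b\overset2-v\overset1-x$; $w$ and $x\in B$: $w\overset3-a\overset1-v\overset2-x$.
* $w$ and $v$: $w\overset3-a\overset1-v$; and $v$ is adjacent to all of $N_1$.

So $rc(G)\le3$, a contradiction.

**$q\in\{2,3\}$: higher degrees.** *We improve the degree bound.* All degrees are at least $q+1\ge3$, so (15) applies; with $\Delta=m+2-q$ every degree is at least $2q\ge4$.

**A sufficient condition.** *We reduce the problem to finding a small set $K$.* A set $K$ is *dominating* if every vertex outside $K$ has a neighbor in $K$ (for instance, the center of a star). Claim: it suffices to find a dominating set $K$ with $G[K]$ connected, $|K|\in\{2,3\}$, such that at least $2|K|$ non-edges have an end in $K$.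

Given $K$, let $T=V\setminus K$ and $n'=|T|$. Then $G[T]$ has at most $2n-5-2|K|=2n'-5$ non-edges. Suppose $G[T]$ is disconnected. If it has an isolated vertex, that vertex has degree at most $|K|\le3$ in $G$, impossible. Otherwise $T$ splits into parts of sizes $p,n'-p\ge2$ with no edges between them, giving $p(n'-p)\ge2(n'-2)>2n'-5$ non-edges, impossible. So $G[T]$ is connected. If $n'\le4$, then $rc(G[T])\le n'-1\le3$. If $n'\ge5$, then
$$e(G[T])\ge\tbinom{n'}2-(2n'-5)=\tbinom{n'-2}2+2,$$
and the upper bound of Theorem B for $n'<n$ vertices and three colors, available by minimality, gives $rc(G[T])\le3$. As $rc(G[K])\le|K|-1\le2$, Lemma 3 gives $rc(G)\le\max(3,3)=3$, a contradiction.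

**Finding $K$ for $q=2$.** Let $Q=\{w_1,w_2\}$, $S_i=N(w_i)\cap N_1$, $d_i=|S_i|$. Since $\deg w_i\ge4$ and $w_i$ has at most one neighbor in $Q$, we have $d_i\ge3$.

If some $u\in S_1\cap S_2$ exists, take $K=\{v,u\}$: $v$ dominates $N_1$, $u$ dominates $Q$, and each of $v,u$ is in at least $q=2$ non-edges. As $uv$ is an edge, no non-edge is counted twice, so at least $4=2|K|$ non-edges meet $K$.

If $S_1\cap S_2=\emptyset$, there is an edge $u_1u_2$ with $u_i\in S_i$. Otherwise we count non-edges: 2 between $v$ and $Q$, then $2(n-3)-d_1-d_2$ between $Q$ and $N_1$ (as $|N_1|=n-3$), and $d_1d_2$ between $S_1$ and $S_2$. The total is at least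
$$2+2(n-3)-d_1-d_2+d_1d_2=2n-5+(d_1-1)(d_2-1)>\mu ,$$
a contradiction. Take the triangle $K=\{v,u_1,u_2\}$. It is dominating, and its vertices are pairwise adjacent, so at least $3\cdot2=6=2|K|$ non-edges meet it.

**Finding $K$ for $q=3$.** Here $|N_1|=n-4$. *First, some $u\in N_1$ has at least 2 neighbors in $Q$.* Otherwise each $u\in N_1$ has at least 2 non-neighbors in $Q$, and at least $3+2(n-4)=2n-5=\mu$ non-edges meet $Q$. So these are all the non-edges of $G$, and each $u\in N_1$ has exactly 2 non-neighbors, although every vertex has at least $q=3$; a contradiction.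

If $u$ is adjacent to all of $Q$, take $K=\{v,u\}$; it is connected and dominating, and at least $3+3=6\ge4$ non-edges meet it. Otherwise $u$ has exactly two neighbors in $Q$. The remaining vertex of $Q$ is at distance 2 from $v$, so it has a neighbor $u'\in N_1$. Take $K=\{v,u,u'\}$: it is connected through $v$ and dominating, and only $uu'$ can be a non-edge inside $K$, so at least $3\cdot3-1=8\ge6$ non-edges meet it.

All cases $k\ge3$ are contradictory. This proves Theorem A, and with it Theorem B:
$$f(n,k)=\binom{n-k+1}2+k-1\qquad(1\le k\le n-1).$$

## From thresholds to the sharp bound for every pair $(n,e)$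

We prove Theorem C. Let $n\ge2$, $n-1\le e\le\binom n2$, and $c=e-n+1\ge0$. Let $m\ge1$ be the integer with
$$\binom m2\le c<\binom{m+1}2 .$$
The condition $\binom m2\le c$ reads $m^2-m-2c\le0$, and $m$ is the largest integer satisfying it, so
$$m=\left\lfloor\frac{1+\sqrt{1+8c}}2\right\rfloor=\left\lfloor\frac{1+\sqrt{8(e-n)+9}}2\right\rfloor .$$
Since $\binom m2\le c\le\binom n2-n+1=\binom{n-1}2<\binom n2$, we have $m\le n-1$.

**Upper bound.** *We apply Theorem B at the right $k$.* Put $k=n-m$, so $1\le k\le n-1$. Since $\binom m2+n-1=\binom{m+1}2+k-1$, the inequality $c\ge\binom m2$ says $e\ge\binom{n-k+1}2+k-1$. Theorem B gives $rc(G)\le k=n-m$ for every connected $G$ with $n$ vertices and $e$ edges.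

**Equality for every $(n,e)$.** *We use the graphs of (6).* If $m=n-1$, then $c=\binom{n-1}2$, so $e=\binom n2$ and $G=K_n$ has $rc=1=n-m$. If $m\le n-2$, put $k'=n-m-1$, so $1\le k'\le n-2$. We have
$$\binom{n-k'+1}2+k'-1=\binom{m+2}2+n-m-2=\binom{m+1}2+n-1 ,$$
so $c<\binom{m+1}2$ says $e\le\binom{n-k'+1}2+k'-2$. By (6) some connected graph with $n$ vertices and $e$ edges has $rc\ge k'+1=n-m$, and equality holds by the upper bound.

**Maximum size for given $rc=r$, $2\le r\le n-1$.** *Both directions come from $k=r-1$.* If $rc(G)=r>r-1$, Theorem B with $k=r-1$ forces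
$$e\le\binom{n-r+2}2+(r-2)-1=\binom{n-r+2}2+r-3 .$$
The graph $G_{n,r-1}$ has exactly this many edges, and $rc(G_{n,r-1})=r$ as computed when it was introduced. (Theorem B gives $rc(G_{n,r-1})\le r$ as well: with $M=n-r+1\ge2$, its size exceeds $\binom{n-r+1}2+r-1$ by $\binom{M+1}2-\binom M2-2=M-2\ge0$.) So the bound is attained. $\blacksquare$
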